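# Cardinality of power homogeneous compacta: the bound $2^{wt(X)\pi\chi(X)}$

## 1. A guess about powers, tested on Cantor cubes, intervals and one-point compactifications

A compact space in which all points look alike cannot be too large compared with its local structure. If the points of $X$ do not look alike, but the points of some power $X^\kappa$ do, the first guess is that the same size bounds should survive. We test this guess on one bound, for which it turns out to be right, although the obvious way of transferring the bound from $X^\kappa$ to $X$ gives nothing.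

All spaces are nonempty, a compactum is a compact Hausdorff space, and all cardinal functions are taken to be infinite.

**Definition (homogeneity).** A space $X$ is *homogeneous* if for all $x,y\in X$ there is a homeomorphism $h:X\to X$ with $h(x)=y$. It is *power homogeneous* if $X^\kappa$ is homogeneous for some cardinal $\kappa\ge 1$.

The interval $[0,1]$ is not homogeneous (endpoints do not disconnect it, inner points do), but by Keller's theorem the Hilbert cube $[0,1]^\omega$ is. The convergent sequence $\omega+1$ is not homogeneous, but $(\omega+1)^\omega$ is compact, metrizable, zero-dimensional and without isolated points, so by Brouwer's theorem it is the Cantor set. So both spaces are power homogeneous.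

**Definition (local cardinal functions).** The *tightness* $t(Y)$ is the least infinite $\kappa$ such that whenever $A\subseteq Y$ and $x\in\overline A$, there is $B\subseteq A$ with $|B|\le\kappa$ and $x\in\overline B$. A *local $\pi$-base* at $x$ is a family $\mathcal V$ of nonempty open sets such that every open neighborhood of $x$ contains a member of $\mathcal V$; the members need not contain $x$. The least size of such a family is $\pi\chi(x,X)$, and $\pi\chi(X)=\sup_{x}\pi\chi(x,X)$. The density of $X$ is $d(X)$.

**Definition (weak tightness).** For $A\subseteq X$ and a cardinal $\lambda$ let $[A]_\lambda=\bigcup\{\overline B:B\subseteq A,\ |B|\le\lambda\}$. The *weak tightness* $wt(X)$ is the least infinite $\kappa$ for which $X$ has a cover $\mathcal C$ with $|\mathcal C|\le2^\kappa$ such that every $C\in\mathcal C$ satisfies $t(C)\le\kappa$ (tightness as a subspace) and $X=[C]_{2^\kappa}$.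

The cover $\{X\}$ shows that $wt(X)\le t(X)$. An example with a different cover follows in Section 2.

Two results are our starting point. Bella and Carlson: if $X$ is a homogeneous compactum, then $|X|\le2^{wt(X)\pi\chi(X)}$. Arhangel'skii, van Mill and Ridderbos: if $X$ is a power homogeneous compactum, then $|X|\le2^{t(X)}$. So it is natural to guess that every power homogeneous compactum satisfies
$$|X|\le2^{wt(X)\pi\chi(X)}.\tag{1.1}$$
Whether this holds is asked in Nathan Carlson, "Power homogeneous compacta and variations on tightness", arXiv:2104.01273 (2021). We shall prove that it does, in ZFC.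

Now some tests. The spaces $[0,1]$ and $\omega+1$ are first countable, so the right side of (1.1) is $2^\omega$ and the inequality holds. For cubes we need a small computation, which we shall use twice. A *box* in $X^\mu$ is a set
$$N=\{x\in X^\mu: x_\alpha\in N_\alpha\text{ for }\alpha\in s\},$$
with $s=\mathrm{supp}\,N\subseteq\mu$ finite and $N_\alpha\subseteq X$ open; we put $N_\alpha=X$ for $\alpha\notin s$. If a box $N$ is nonempty, its projection to coordinate $\alpha$ is $N_\alpha$.

**Fact (1.2).** If $|X|\ge2$, $X$ is Hausdorff and $\mu$ is infinite, then $\pi\chi(x,X^\mu)\ge\mu$ for every $x$. To see this, shrink the members of a local $\pi$-base $\mathcal V$ at $x$ to nonempty boxes; the result is still a local $\pi$-base. For $\alpha\in\mu$ choose an open $W\ne X$ containing $x_\alpha$. Some box $N$ of the family lies in $\{y:y_\alpha\in W\}$, so $N_\alpha\subseteq W\ne X$ and $\alpha\in\mathrm{supp}\,N$. Hence $\mu$ is a union of $|\mathcal V|$ finite sets, and $|\mathcal V|\ge\mu$.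

Let $X=\{0,1\}^\kappa$ with $\kappa$ infinite. It is a topological group, hence homogeneous. By (1.2) and $\pi\chi\le\chi\le\kappa$ we have $\pi\chi(X)=\kappa$, and $wt(X)\le t(X)\le\chi(X)\le\kappa$. So $wt(X)\pi\chi(X)=\kappa$ and $|X|=2^\kappa$: the bound (1.1) is attained for every $\kappa$.

Next let $A(\tau)$ be the one-point compactification of a discrete space of infinite size $\tau$, with point $\infty$ at infinity. Neighborhoods of $\infty$ are the sets containing $\infty$ with finite complement. If $\infty\in\overline A\setminus A$ then $A$ is infinite, and any countably infinite subset of $A$ has $\infty$ in its closure; so $t=\omega$. The singletons of a countably infinite set of isolated points form a local $\pi$-base at $\infty$; so $\pi\chi=\omega$. But $|A(\tau)|=\tau$ is as large as we like. So power homogeneity cannot be dropped from (1.1), and for $\tau>2^\omega$ the space $A(\tau)$ had better not be power homogeneous. Let us look at this by hand for $\tau$ uncountable. If $\mu<\tau$, then a constant point $(d,d,\dots)$ with $d$ isolated has character at most $\max(\omega,\mu)<\tau$ in $A(\tau)^\mu$.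 The point $(\infty,\infty,\dots)$ has character at least $\chi(\infty,A(\tau))$, since open projections carry local bases to local bases. And $\chi(\infty,A(\tau))=\tau$: a family of fewer than $\tau$ cofinite sets omits fewer than $\tau$ points altogether, so there is $d$ in all of them, and then no member lies in $A(\tau)\setminus\{d\}$. So $A(\tau)^\mu$ is not homogeneous. If $\mu\ge\tau$, every point of $A(\tau)^\mu$ has character exactly $\mu$ (at most $\mu\cdot\tau=\mu$, at least $\mu$ by (1.2)), and this invariant sees nothing; for $\tau>2^\omega$ the theorem of Arhangel'skii, van Mill and Ridderbos still excludes it. The difficulty sits at exponents $\mu$ that are large compared with the local invariants of $X$.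

## 2. Sigma-products and the difference between $wt$ and $t$

Let $X=\{0,1\}^{\omega_1}$, and for $a\in X$ let $\Sigma(a)$ be the set of $x\in X$ that differ from $a$ at only countably many coordinates. *Suppose that $2^{\omega_1}=2^\omega$.* We show that $\{\Sigma(a):a\in X\}$ witnesses $wt(X)=\omega$, while $t(X)=\omega_1$.

The cover has at most $2^{\omega_1}=2^\omega$ members. Given $x\in X$ and finite $F\subseteq\omega_1$, the point equal to $x$ on $F$ and to $a$ elsewhere is in $\Sigma(a)$; there are $\omega_1\le2^\omega$ such points and $x$ is in their closure. So $X=[\Sigma(a)]_{2^\omega}$.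

For tightness, translation in the group $X$ lets us take $a=0$. Let $A\subseteq\Sigma(0)$ and $x\in\overline A\cap\Sigma(0)$. Let $S_0$ be the countable set where $x$ is $1$. Given a countable $S_n$, choose for each finite $F\subseteq S_n$ some $a_F\in A$ that agrees with $x$ on $F$, and let $S_{n+1}$ be $S_n$ together with all places where some chosen $a_F$ is $1$. Let $S=\bigcup_nS_n$, and let $A'$ be the countable set of all chosen points. If $F\subseteq\omega_1$ is finite, then $F\cap S\subseteq S_n$ for some $n$, and $a_{F\cap S}$ agrees with $x$ on $F\cap S$, while off $S$ both are $0$. So $x\in\overline{A'}$ and $t(\Sigma(0))=\omega$. Remember this closing-off; Lemma 5 below is built the same way.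

Finally $t(X)\le\chi(X)=\omega_1$. The closure of a countable subset of $\Sigma(0)$ consists of points that vanish off one countable set, so
$$[\Sigma(0)]_\omega=\Sigma(0)\ne X=\overline{\Sigma(0)},\tag{2.1}$$
and $t(X)>\omega$. Also $|\Sigma(0)|=2^\omega$. So with $wt(X)\le\kappa$ there may be sets $Y$ of size $2^\kappa$ with $\overline Y\ne[Y]_\kappa$. Section 4 isolates the sets $Y$ for which equality holds.

## 3. What the homogeneous bound says about $X^\mu$

Let $X$ be a power homogeneous compactum with at least two points, and let $X^\mu$ be homogeneous. The sensible first move is to apply the theorem of Bella and Carlson to the homogeneous compactum $X^\mu$: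
$$|X|\le|X^\mu|\le2^{wt(X^\mu)\pi\chi(X^\mu)}.$$
For infinite $\mu$ we have $\pi\chi(X^\mu)\ge\mu$ by (1.2), so the right side is at least $2^\mu$, and the definition of power homogeneity gives no upper bound on $\mu$. This is where the approach stops: the number of coordinates enters the exponent.

So one must work with homeomorphisms of $X^\mu$ while paying attention to only $\kappa=wt(X)\pi\chi(X)$ coordinates at a time. That few coordinates suffice is Lemma 5.

## 4. $(\kappa,\lambda)$-systems and the statements

**Definition ($(\kappa,\lambda)$-system).** Let $\kappa$ be infinite and $\lambda\ge2$ a cardinal with $\lambda^\kappa=\lambda$ (so $\lambda\ge2^\kappa>\kappa$ and $\kappa^+\le\lambda$). A $(\kappa,\lambda)$-*system* on $X$ is a family $\mathcal Y$ of subsets of $X$, each of size $\le\lambda$, such that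

1. every $A\subseteq X$ with $|A|\le\lambda$ is contained in a member of $\mathcal Y$;
2. if $(Y_\alpha)_{\alpha<\kappa^+}$ is an increasing sequence of members of $\mathcal Y$, then $\bigcup_\alpha Y_\alpha\in\mathcal Y$;
3. $\overline Y=[Y]_\kappa$ for all $Y\in\mathcal Y$.

If $t(X)\le\kappa$, all subsets of size $\le2^\kappa$ form a $(\kappa,2^\kappa)$-system. In the example of Section 2 with $\kappa=\omega$ they do not, by (2.1); there Lemma 4 below supplies a smaller family.

**Theorem 1.** If $X$ is a power homogeneous compactum, then $|X|\le2^{wt(X)\pi\chi(X)}$.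

**Theorem 2.** Let $X$ be a power homogeneous compactum, $\pi\chi(X)\le\kappa$ with $\kappa$ infinite, and $\lambda^\kappa=\lambda\ge2$. The following are equivalent: (a) $|X|\le\lambda$; (b) $d(X)\le\lambda$; (c) $X$ has a $(\kappa,\lambda)$-system.

**Corollary 3.** Let $X$ be a power homogeneous compactum with $\pi\chi(X)\le\kappa$, $\kappa$ infinite, and let $\mathcal C$ be a cover of $X$ by dense subspaces, each of tightness $\le\kappa$. Then $|X|\le\max(2,|\mathcal C|)^\kappa$.

The link between covers and systems holds in any space.

**Lemma 4.** Let $\mathcal C$ be a cover of $X$ with $|\mathcal C|\le\lambda=\lambda^\kappa$ (where $\kappa$ is infinite and $\lambda\ge2$), such that $t(C)\le\kappa$ and $X=[C]_\lambda$ for all $C\in\mathcal C$. Then $X$ has a $(\kappa,\lambda)$-system.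

*Proof.* Call $Y\subseteq X$ saturated if $Y\subseteq\overline{Y\cap C}$ for all $C\in\mathcal C$, and let $\mathcal Y$ be the family of saturated sets of size $\le\lambda$.

For (1), let $|A|\le\lambda$ and $A_0=A$. For $a\in A_n$ and $C\in\mathcal C$ use $X=[C]_\lambda$ to choose $A_{a,C}\subseteq C$ with $|A_{a,C}|\le\lambda$ and $a\in\overline{A_{a,C}}$, and let $A_{n+1}=A_n\cup\bigcup_{a,C}A_{a,C}$. All $A_n$ have size $\le\lambda$, and so does $Y=\bigcup_nA_n$. If $y\in A_n$ and $C\in\mathcal C$, then $A_{y,C}\subseteq Y\cap C$, so $y\in\overline{Y\cap C}$. Thus $Y$ is saturated.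

For (2), an increasing union of saturated sets is saturated, because $\overline{Y\cap C}$ grows with $Y$; and $\kappa^+$ sets of size $\le\lambda$ have a union of size $\le\kappa^+\cdot\lambda=\lambda$.

For (3), let $x\in\overline Y$ and pick $C\in\mathcal C$ with $x\in C$. Since $Y\subseteq\overline{Y\cap C}$, we get $x\in\overline{Y\cap C}$. Both $x$ and $Y\cap C$ live in $C$, so $t(C)\le\kappa$ gives $B\subseteq Y\cap C$ with $|B|\le\kappa$ and $x\in\overline B$. $\square$

*Theorem 1 follows from Theorem 2.* Let $\kappa=wt(X)\pi\chi(X)$ and $\lambda=2^\kappa$, so $\lambda^\kappa=\lambda$. A cover witnessing $wt(X)$ has size at most $2^{wt(X)}\le\lambda$, its members have tightness at most $wt(X)\le\kappa$, and $X=[C]_{2^{wt(X)}}\subseteq[C]_\lambda$. By Lemma 4, (c) holds, and (a) says $|X|\le2^\kappa$.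

*Corollary 3 follows from Theorem 2.* Let $\lambda=\max(2,|\mathcal C|)^\kappa$, so $\lambda^\kappa=\lambda\ge|\mathcal C|$. Let $C\in\mathcal C$, $x\in X$, and let $\mathcal V$ be a local $\pi$-base at $x$ with $|\mathcal V|\le\kappa$. As $C$ is dense, choose $c_V\in C\cap V$ for each $V\in\mathcal V$. Every neighborhood of $x$ contains some $V$, hence some $c_V$, so $x\in\overline{\{c_V:V\in\mathcal V\}}$. Thus $X=[C]_\kappa=[C]_\lambda$, Lemma 4 applies, and (c) gives (a).

Theorem 2 also contains the theorem of Arhangel'skii, van Mill and Ridderbos: if $\kappa=t(X)$, then $\pi\chi(X)\le\kappa$ for compact $X$ by Šapirovskiĭ's theorem, and all subsets of size $\le2^\kappa$ form a $(\kappa,2^\kappa)$-system.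

In Theorem 2, (a)$\Rightarrow$(b) is trivial, and so is (a)$\Rightarrow$(c): the family $\{X\}$ is a $(\kappa,\lambda)$-system. It remains to prove (b)$\Rightarrow$(a) and (c)$\Rightarrow$(b).

**Standing notation.** From now on $X$ is a compactum with $\pi\chi(X)\le\kappa$, $\lambda^\kappa=\lambda\ge2$, and $\mu\ge1$ is a cardinal with $X^\mu$ homogeneous. We fix one coordinate and call it $0\in\mu$. The projections are $\pi_\alpha:X^\mu\to X$, and $\Delta:X\to X^\mu$, $\Delta u=(u,u,\dots)$, is continuous. For $B\subseteq\mu$, $x_B$ is the restriction of $x$ to $B$.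

## 5. Open maps $X^\mu\to X$ depend on $\kappa$ coordinates at each point

Let us see what to expect when $X=\{0,1\}^\kappa$. A continuous map $\{0,1\}^S\to\{0,1\}$ depends on finitely many coordinates, since the preimage of $1$ is compact and open, hence a finite union of boxes. So a continuous $f:X^\mu\to X$, which consists of $\kappa$ such maps with $S=\mu\times\kappa$, depends on at most $\kappa$ coordinates of $\mu$. In general we get a set of coordinates that may vary with the point.

**Lemma 5.** Let $f:X^\mu\to X$ be continuous and open, and $x\in X^\mu$. There is $B\subseteq\mu$ with $|B|\le\kappa$ such that $f(x')=f(x)$ whenever $x'_B=x_B$.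

*Proof.* **Step 1: closing off.** We build $B$ so that small boxes near $x_B$ can be tested inside $B$. For each $\alpha\in\mu$ let $\mathcal V_\alpha$ be a local $\pi$-base at $x_\alpha$ with $|\mathcal V_\alpha|\le\kappa$. For $B\subseteq\mu$ let $\mathcal U(B)$ be the set of boxes $\bigcap_{\alpha\in s}\pi_\alpha^{-1}(V_\alpha)$ with $s\subseteq B$ finite (possibly empty) and $V_\alpha\in\mathcal V_\alpha$. If $|B|\le\kappa$, then $|\mathcal U(B)|\le\kappa$.

For each $U\in\mathcal U(\mu)$ the set $f(U)$ is nonempty and, because $f$ is open, open. Fix $z_U\in f(U)$ and a local $\pi$-base $\mathcal W_U$ at $z_U$ with $|\mathcal W_U|\le\kappa$. For $W\in\mathcal W_U$ with $W\cap f(U)\ne\emptyset$, the open set $U\cap f^{-1}(W)$ is nonempty; fix a nonempty box $T(U,W)$ inside it.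

Let $B_0=\emptyset$, let $B_{n+1}$ be $B_n$ together with all $\mathrm{supp}\,T(U,W)$ for $U\in\mathcal U(B_n)$, $W\in\mathcal W_U$, $W\cap f(U)\ne\emptyset$, and let $B=\bigcup_nB_n$. By induction $|B_n|\le\kappa$, so $|B|\le\kappa$. As supports are finite, $\mathcal U(B)=\bigcup_n\mathcal U(B_n)$, so
$$U\in\mathcal U(B)\ \Rightarrow\ \mathrm{supp}\,T(U,W)\subseteq B.\tag{5.1}$$

**Step 2: $B$ works.** Suppose $x'_B=x_B$ but $f(x')\ne f(x)$. Take open $O\ni f(x)$ and $O'\ni f(x')$ with disjoint closures, and boxes $N\ni x$, $N'\ni x'$ with $f(N)\subseteq O$, $f(N')\subseteq O'$. Let $s=B\cap(\mathrm{supp}\,N\cup\mathrm{supp}\,N')$. For $\alpha\in s$ we have $x_\alpha=x'_\alpha\in N_\alpha\cap N'_\alpha$, so there is $V_\alpha\in\mathcal V_\alpha$ with $V_\alpha\subseteq N_\alpha\cap N'_\alpha$. Let $U=\bigcap_{\alpha\in s}\pi_\alpha^{-1}(V_\alpha)\in\mathcal U(B)$.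

Since $\overline O\cap\overline{O'}=\emptyset$, either $z_U\notin\overline O$ or $z_U\notin\overline{O'}$. Assume $z_U\notin\overline O$; in the other case, exchange $N$, $O$, $x$ with $N'$, $O'$, $x'$. The set $f(U)\setminus\overline O$ is an open neighborhood of $z_U$, so it contains some $W\in\mathcal W_U$. Let $T=T(U,W)$. Then $f(T)\subseteq W$ misses $O$, and $\mathrm{supp}\,T\subseteq B$ by (5.1).

We claim that $T\cap N\ne\emptyset$, that is, $T_\alpha\cap N_\alpha\ne\emptyset$ for every $\alpha$. If $\alpha\in s$, then $\emptyset\ne T_\alpha\subseteq V_\alpha\subseteq N_\alpha$, because $\emptyset\ne T\subseteq U$. If $\alpha\in B\setminus s$, then $N_\alpha=X$. If $\alpha\notin B$, then $T_\alpha=X$ and $N_\alpha\ni x_\alpha$. Now a point of $T\cap N$ has its $f$-value in $O$ (as $f(N)\subseteq O$) and outside $O$ (as $f(T)\cap O=\emptyset$), a contradiction. $\square$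

We shall apply this to $f=\pi_0h$ with $h$ a homeomorphism of $X^\mu$; such an $f$ is continuous and open.

## 6. From a small dense set to a small space

The next lemma is (b)$\Rightarrow$(a). It is due to Ridderbos, Fund. Math. 192 (2006); we include the proof. The plan is to code each $q\in X$ by a function from $\kappa$ boxes into a dense set. To compare codes of different points, the set of relevant coordinates must be the same for all $q$, and a permutation of coordinates arranges this.

**Lemma 6.** If $d(X)\le\lambda$, then $|X|\le\lambda$.

*Proof.* **Step 1: one set of coordinates for all $q$.** Fix $p\in X$. For $q\in X$ let $h_q$ be a homeomorphism of $X^\mu$ with $h_q(\Delta p)=\Delta q$, and $f_q=\pi_0h_q$. Lemma 5 at $\Delta p$ gives $B_q$ with $|B_q|\le\kappa$ such that $f_q(x)=f_q(\Delta p)=q$ whenever $x$ is constantly $p$ on $B_q$.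

If $\mu\le\kappa$, let $I=\mu$; then $f_q(x)=q$ whenever $x_I\equiv p$. If $\mu>\kappa$, fix $I\subseteq\mu$ with $|I|=\kappa$ and enlarge each $B_q$ to size exactly $\kappa$. The complements of $I$ and $B_q$ both have size $\mu$, so there is a permutation $\sigma$ of $\mu$ with $\sigma(I)=B_q$. The homeomorphism $\hat\sigma$ of $X^\mu$ given by $(\hat\sigma x)_{\sigma(\alpha)}=x_\alpha$ fixes $\Delta p$, and if $x_I\equiv p$ then $\hat\sigma x$ is constantly $p$ on $B_q$. Replacing $h_q$ by $h_q\hat\sigma$, we get in either case
$$x_I\equiv p\ \Rightarrow\ f_q(x)=q,\qquad\text{with the same }I\text{ of size}\le\kappa\text{ for all }q.\tag{6.1}$$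

**Step 2: coding.** Let $\mathcal V$ be a local $\pi$-base at $p$ with $|\mathcal V|\le\kappa$, and let $\mathcal U$ be the set of boxes with support in $I$ and factors on the support in $\mathcal V$; so $|\mathcal U|\le\kappa$. Let $E$ be dense in $X$ with $|E|\le\lambda$. For $U\in\mathcal U$ the set $f_q(U)$ is open and nonempty; choose $e_q(U)\in E\cap f_q(U)$.

**Step 3: different points have different codes.** Let $q\ne q'$, and take disjoint open sets $O\ni q$, $O'\ni q'$. By (6.1) the set $P=\{x:x_I\equiv p\}$ lies in the open set $Q=f_q^{-1}(O)\cap f_{q'}^{-1}(O')$. We claim that $Q$ contains a box $N\ni\Delta p$ with support in $I$. Since $P$ is compact, it is covered by finitely many boxes $N^1,\dots,N^n\subseteq Q$, each meeting $P$. Let $N$ have support $I\cap\bigcup_j\mathrm{supp}\,N^j$ and factors $N_\alpha=\bigcap_jN^j_\alpha$ there. Each $N^j$ meets $P$, so $p\in N^j_\alpha$ for $\alpha\in I$, and $\Delta p\in N$. If $y\in N$, let $y'$ be $p$ on $I$ and $y$ off $I$. Then $y'\in P$, so $y'\in N^j$ for some $j$; on $I$ we have $y_\alpha\in N^j_\alpha$ by the choice of $N$, and off $I$ we have $y_\alpha=y'_\alpha\in N^j_\alpha$.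 So $y\in N^j\subseteq Q$, as claimed.

Shrinking the factors $N_\alpha\ni p$ to members of $\mathcal V$ we find $U\in\mathcal U$ with $U\subseteq N\subseteq Q$. Then $e_q(U)\in f_q(U)\subseteq O$ and $e_{q'}(U)\in f_{q'}(U)\subseteq O'$, so $e_q\ne e_{q'}$. Therefore $|X|\le|E|^{|\mathcal U|}\le\lambda^\kappa=\lambda$. $\square$

## 7. A closed $G_\kappa$-set inside the closure of a small set

We turn to (c)$\Rightarrow$(b). Let $\mathcal Y$ be a $(\kappa,\lambda)$-system on $X$. We shall first find one place where $X$ is already captured by a set of size $\lambda$, and later move that place around by homeomorphisms.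

**Definition ($G_\kappa$-set).** A *closed $G_\kappa$-set* is a closed set that is an intersection of $\le\kappa$ open sets.

In $X$ these are exactly the sets $\bigcap_{i<\kappa}g_i^{-1}(0)$ with $g_i:X\to[0,1]$ continuous: if $F=\bigcap_{i<\kappa}U_i$ is closed, with repetitions allowed, Urysohn's lemma gives $g_i$ equal to $0$ on $F$ and $1$ off $U_i$; conversely $g^{-1}(0)=\bigcap_{n\ge1}g^{-1}([0,1/n))$. For example, $\{0\}$ is a closed $G_\omega$-set in $[0,1]$, and in $\{0,1\}^\tau$ fixing $\kappa$ coordinates gives a closed $G_\kappa$-set.

**Lemma 7.** There are a nonempty closed $G_\kappa$-set $G\subseteq X$ and $H\subseteq X$ with $|H|\le\lambda$ and $G\subseteq\overline H$.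

*Proof.* Suppose not. By recursion on $\alpha<\kappa^+$ we choose nonempty closed $G_\kappa$-sets $G_\alpha$, decreasing, and $H_\alpha\in\mathcal Y$, increasing. At stage $\alpha$ let $G'=\bigcap_{\beta<\alpha}G_\beta$ ($=X$ if $\alpha=0$) and $H'=\bigcup_{\beta<\alpha}H_\beta$. As $|\alpha|\le\kappa$, $G'$ is a closed $G_\kappa$-set, nonempty by compactness, and $|H'|\le\lambda$. By assumption there is $x\in G'\setminus\overline{H'}$. By Urysohn's lemma there is a zero-set $G''\ni x$ disjoint from $\overline{H'}$. Let $G_\alpha=G'\cap G''$, pick $x_\alpha\in G_\alpha$, and by (1) pick $H_\alpha\in\mathcal Y$ containing $H'\cup\{x_\alpha\}$.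

Let $H=\bigcup_{\alpha<\kappa^+}H_\alpha$, which is in $\mathcal Y$ by (2). The closed sets $\overline H\cap G_\alpha\ni x_\alpha$ are nonempty and decreasing, so there is $z\in\overline H\cap\bigcap_\alpha G_\alpha$. By (3) there is $B\subseteq H$ with $|B|\le\kappa$ and $z\in\overline B$. Since $\kappa^+$ is regular, $B\subseteq H_\alpha$ for some $\alpha<\kappa^+$, so $z\in\overline{H_\alpha}$. But $G_{\alpha+1}$ is disjoint from $\overline{H_\alpha}$ by construction, and $z\in G_{\alpha+1}$, a contradiction. $\square$

Fix $G=\bigcap_{i<\kappa}g_i^{-1}(0)$ and $H$ as in Lemma 7, and $p\in G$.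

## 8. An elementary submodel whose trace on $X$ lies in the system

We want a set $Y$ of size $\le\lambda$ that is in $\mathcal Y$, contains $H$, and is closed under all constructions we shall need. The last demand is met by an elementary submodel. For regular uncountable $\theta$, $H(\theta)$ is the set of all sets whose transitive closure has size $<\theta$. Choose $\theta$ so large that $H(\theta)$ contains $X$, its topology, $X^\mu$, the continuous functions $X\to[0,1]$, the homeomorphisms of $X^\mu$, and all families of these, so that the statements used below are true exactly if $H(\theta)$ says so. Write $M\prec H(\theta)$ if a formula with parameters in $M$ holds in $M$ exactly if it holds in $H(\theta)$. We use these standard facts.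

* (E1) If $M\prec H(\theta)$ and $H(\theta)$ satisfies an existential statement with parameters in $M$, there is a witness in $M$. In particular, any object definable in $H(\theta)$ from parameters in $M$ is in $M$.
* (E2) If $M\prec H(\theta)$, $\lambda\in M$, $\lambda\subseteq M$, and $S\in M$ has $|S|\le\lambda$, then $S\subseteq M$. Indeed, if $S\ne\emptyset$, by (E1) some surjection $\lambda\to S$ is in $M$, and its values at elements of $\lambda\subseteq M$ are in $M$.
* (E3) Every subset of $H(\theta)$ of size $\le\lambda$ lies in some $M\prec H(\theta)$ of size $\le\lambda$ (Löwenheim–Skolem), and the union of an increasing chain of elementary submodels is an elementary submodel.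

**The submodel.** Build an increasing chain $(M_\alpha)_{\alpha<\kappa^+}$ of elementary submodels of $H(\theta)$ of size $\le\lambda$, with unions at limits. Let $M_0$ contain every element of $\lambda+1$ and also $X$ with its topology, $\mu,0,\kappa,\mathcal Y,G,H,p$ and $(g_i)_{i<\kappa}$. Given $M_\alpha$, use (1) to choose $Y_\alpha\in\mathcal Y$ with $X\cap M_\alpha\subseteq Y_\alpha$, and let
$$M_{\alpha+1}\supseteq M_\alpha\cup[M_\alpha]^{\le\kappa}\cup Y_\alpha,$$
where $[M_\alpha]^{\le\kappa}$ is the set of subsets of $M_\alpha$ of size $\le\kappa$. This is possible, since that set has size $\le\lambda^\kappa=\lambda$. Let $M=\bigcup_{\alpha<\kappa^+}M_\alpha\prec H(\theta)$, $Y=X\cap M$ and $Z=\overline Y$. Then: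

* (M1) every subset of $M$ of size $\le\kappa$ is an element of $M$: by regularity of $\kappa^+$ it is a subset of some $M_\alpha$, hence an element of $M_{\alpha+1}$;
* (M2) $Y=\bigcup_\alpha Y_\alpha$, because $X\cap M_\alpha\subseteq Y_\alpha\subseteq X\cap M_{\alpha+1}$, and the $Y_\alpha$ increase; so $Y\in\mathcal Y$ by (2), $|Y|\le\lambda$, and $Z=[Y]_\kappa$ by (3);
* (M3) $H\subseteq Y$ by (E2), so $G\subseteq\overline H\subseteq Z$; and all $g_i\in M$, as $\kappa\subseteq M$.

We must show $Z=X$. Let $\mathcal G$ be the set of continuous $g:X\to[0,1]$ with $g\in M$, and write $u\sim v$ if $g(u)=g(v)$ for all $g\in\mathcal G$: the points cannot be told apart by $M$. Since all $g_i\in\mathcal G$,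
$$u\in G,\ u\sim v\ \Rightarrow\ v\in G.\tag{8.1}$$

To count sets inside $\overline D$ for small $D$ we use the following.

**Lemma 8.** Let $D\subseteq X$ with $0<|D|\le\kappa$. Then $\overline D$ has a base of size $\le\lambda$, and at most $\lambda$ subsets of $\overline D$ are of the form $K\cap\overline D$ with $K$ a closed $G_\kappa$-set in $X$.

*Proof.* In the regular space $\overline D$ the sets $R$ equal to the interior of their closure form a base, and such an $R$ is the interior of $\overline{R\cap D}$, so it is determined by $R\cap D\subseteq D$. So there is a base $\mathcal B$ with $|\mathcal B|\le2^\kappa\le\lambda$. A set $K\cap\overline D$ as stated is compact and an intersection of $\le\kappa$ open subsets of $\overline D$. By compactness, inside each of these open sets we find a finite union of members of $\mathcal B$ that covers $K\cap\overline D$; so $K\cap\overline D$ is an intersection of $\le\kappa$ finite unions of members of $\mathcal B$. There are at most $\lambda^\kappa=\lambda$ such intersections. $\square$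

**Lemma 9.** If $u,v\in Z$ and $u\sim v$, then $u=v$.

*Proof.* Since $Z=[Y]_\kappa$, there is $D\subseteq Y$ with $0<|D|\le\kappa$ and $u,v\in\overline D$ (take the union of one set for $u$ and one for $v$). By (M1), $D\in M$. Take a base of $\overline D$ of size $\le\lambda$, and for each pair of members with disjoint closures a continuous function $X\to[0,1]$ that is $0$ on one closure and $1$ on the other. These $\le\lambda$ functions separate the points of $\overline D$, since distinct points of $\overline D$ have basic neighborhoods with disjoint closures. So $H(\theta)$ says that there is a family of $\le\lambda$ continuous functions $X\to[0,1]$ separating the points of $\overline D$. By (E1) there is such a family in $M$, and by (E2) it is a subset of $M$, hence of $\mathcal G$. If $u\ne v$, one of its members separates them, contradicting $u\sim v$. $\square$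

What is missing is the same statement with only one of the two points in $Z$.

## 9. The case $\mu=1$, and where $G^\mu$ fails

Suppose for a moment that $X$ itself is homogeneous, $\mu=1$. Let $q\in Z$, $z\in X$ and $z\sim q$; we show $z=q$. Choose $D\subseteq Y$ with $0<|D|\le\kappa$ and $q\in\overline D$; again $D\in M$. For each $y\in\overline D$ there is a homeomorphism $h_y$ of $X$ with $h_y(p)=y$, and $K_y=h_y(G)$ is a closed $G_\kappa$-set containing $y$. By Lemma 8 there are at most $\lambda$ distinct traces $K_y\cap\overline D$, so $\lambda$ of the homeomorphisms are enough to cover $\overline D$ by the sets $K_y$. By (E1) and (E2) they can be taken in $M$. So there is a homeomorphism $h\in M$ with $q\in h(G)$. For $g\in\mathcal G$ we have $g\circ h^{-1}\in\mathcal G$; so $z\sim q$ implies $h^{-1}(z)\sim h^{-1}(q)\in G$. By (8.1) both points lie in $G\subseteq Z$, and by Lemma 9 they are equal. So $z=q$.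

Now let $\mu$ be arbitrary, and let $h_y$ be a homeomorphism of $X^\mu$ with $h_y(\Delta p)=\Delta y$. The literal copy uses $G^\mu\ni\Delta p$ and $K_y=\{u:h_y^{-1}(\Delta u)\in G^\mu\}$. If $\mu\le\kappa$ this is fine. If $\mu>\kappa$, it breaks at two exact points. First, $K_y$ is now given as an intersection of $\mu$ open sets, Lemma 8 does not apply, and we cannot bring the $h_y$ into $M$. Second, if $\mu>\lambda$, then most coordinates $b\in\mu$ are not in $M$, so that $g\circ\pi_b\circ h^{-1}\circ\Delta$ need not be in $\mathcal G$ and nothing can be said about coordinate $b$.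

So we may impose conditions only on a set $B$ of $\le\kappa$ coordinates, with $B\in M$. Then we shall only know that $x=h^{-1}(\Delta z)$ and $v=h^{-1}(\Delta q)$ agree on $B$. But we do not need $x=v$: it is enough that $\pi_0h(x)=\pi_0h(v)$, since these are $z$ and $q$. Lemma 5 for $\pi_0h$ at $v$ provides a set $B$ for exactly this. One obstacle is left: $B$ depends on $v$, hence on $q$, and $q\in Z$ need not be in $M$. The way out is that $q$ is in the closure of a set $D\in M$ of size $\le\kappa$. We collect the coordinates for all $d\in D$, which costs only $\kappa\cdot\kappa=\kappa$, and pass to the limit to serve all points of $\overline D$ at once.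

## 10. Coordinates that serve all of $\overline D$

**Lemma 10.** Let $D\subseteq X$ with $0<|D|\le\kappa$. There are $T\subseteq\overline D$ with $|T|\le\lambda$ and, for each $t\in T$, a homeomorphism $h_t$ of $X^\mu$ and $B_t\subseteq\mu$ with $|B_t|\le\kappa$ such that:

* (P1) $h_t(\Delta p)=\Delta t$;
* (P2) if $u\in\overline D$, $x\in X^\mu$ and $x_{B_t}=(h_t^{-1}(\Delta u))_{B_t}$, then $\pi_0h_t(x)=u$;
* (P3) $\overline D\subseteq\bigcup_{t\in T}K_t$, where $K_t=\{u\in X:\pi_bh_t^{-1}(\Delta u)\in G\text{ for all }b\in B_t\}$.

*Proof.* **Step 1: the coordinates.** For every $y\in\overline D$ take a homeomorphism $h_y$ of $X^\mu$ with $h_y(\Delta p)=\Delta y$, and let $f=\pi_0h_y$. For $d\in D$ put $s_d=h_y^{-1}(\Delta d)$, and let $B(d)$, $|B(d)|\le\kappa$, be given by Lemma 5 for $f$ at $s_d$. Let $B_y=\bigcup_{d\in D}B(d)$; then $|B_y|\le\kappa$.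

**Step 2: (P2), by passing to the limit.** Let $u\in\overline D$, $v=h_y^{-1}(\Delta u)$, and $x_{B_y}=v_{B_y}$. Take a net $(d_i)$ in $D$ converging to $u$. By continuity $s_{d_i}\to v$. Let $t_i\in X^\mu$ agree with $s_{d_i}$ on $B_y$ and with $x$ off $B_y$. On $B_y$ the coordinates of $t_i$ converge to those of $v$, which are those of $x$; off $B_y$ they are those of $x$. So $t_i\to x$. Since $t_i$ agrees with $s_{d_i}$ on $B_y\supseteq B(d_i)$, we have $f(t_i)=f(s_{d_i})$. In the limit $f(x)=f(v)=\pi_0(\Delta u)=u$.

**Step 3: (P3), by counting.** For $y\in\overline D$ we have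
$$K_y=\bigcap_{b\in B_y}\bigcap_{i<\kappa}\{u\in X:g_i(\pi_bh_y^{-1}(\Delta u))=0\},$$
an intersection of $\le\kappa$ zero-sets, so $K_y$ is a closed $G_\kappa$-set. It contains $y$, because $h_y^{-1}(\Delta y)=\Delta p$ and $p\in G$. By Lemma 8 there are at most $\lambda$ distinct sets $K_y\cap\overline D$. Let $T$ contain one $y$ for each of them. Any $y\in\overline D$ lies in $K_y\cap\overline D=K_t\cap\overline D$ for some $t\in T$, which is (P3). $\square$

## 11. Density of $X\cap M$, and the end of the proof

**Lemma 11.** If $q\in Z$, $z\in X$ and $z\sim q$, then $z=q$.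

*Proof.* **Step 1: a homeomorphism in $M$ for $q$.** Since $Z=[Y]_\kappa$, choose $D\subseteq Y$ with $0<|D|\le\kappa$ and $q\in\overline D$. Then $D\in M$ by (M1). The statement of Lemma 10 for this $D$ has its parameters in $M$. By (E1) there are $T$ and a function $t\mapsto(h_t,B_t)$ in $M$ with (P1)–(P3). As $|T|\le\lambda$, $T\subseteq M$ by (E2). By (P3) fix $t\in T$ with $q\in K_t$, and write $h=h_t$, $B=B_t$. Then $h,B\in M$, and $B\subseteq M$ by (E2).

**Step 2: agreement on $B$.** Let $v=h^{-1}(\Delta q)$ and $x=h^{-1}(\Delta z)$. For $b\in B$ and $g\in\mathcal G$, the function $g\circ\pi_b\circ h^{-1}\circ\Delta:X\to[0,1]$ is continuous and definable from parameters in $M$, so it is in $\mathcal G$. As $z\sim q$, it takes the same value at $z$ and at $q$, which says $g(x_b)=g(v_b)$. So $x_b\sim v_b$ for all $b\in B$. Since $q\in K_t$, we have $v_b\in G$, and by (8.1) also $x_b\in G$. As $G\subseteq Z$ by (M3), Lemma 9 gives $x_b=v_b$.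

**Step 3: from $B$ to coordinate $0$.** Now $x_B=v_B=(h^{-1}(\Delta q))_B$, so (P2) with $u=q$ gives $\pi_0h(x)=q$. But $h(x)=\Delta z$, so $z=q$. $\square$

**Lemma 12.** $Z=X$.

*Proof.* Suppose $z\in X\setminus Z$. For every $q\in Z$ we have $z\ne q$, so $z\not\sim q$ by Lemma 11. Hence there are $g_q\in\mathcal G$ and an open interval $I_q$ with rational endpoints such that $g_q(q)\in I_q$ and $g_q(z)\notin I_q$. The open set $U_q=g_q^{-1}(I_q)$ is definable from $g_q$ and two rationals, so $U_q\in M$; it contains $q$ and misses $z$. By compactness of $Z$ there are $q_1,\dots,q_n\in Z$ with $Z\subseteq U_{q_1}\cup\dots\cup U_{q_n}$. Since $X\cap M=Y\subseteq Z$, every element of $X$ that is in $M$ lies in this union, so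
$$M\models X\subseteq U_{q_1}\cup\dots\cup U_{q_n}.$$
The parameters are in $M$, so by elementarity the inclusion is true. But $z\in X$ is in none of the $U_{q_j}$, a contradiction. $\square$

Thus $Y$ is dense in $X$, and $d(X)\le|Y|\le\lambda$. This is (c)$\Rightarrow$(b) of Theorem 2. Lemma 6 is (b)$\Rightarrow$(a), and (a)$\Rightarrow$(c) was seen in Section 4. So Theorem 2 is proved, and by the reductions of Section 4 so are Theorem 1 and Corollary 3: every power homogeneous compactum satisfies $|X|\le2^{wt(X)\pi\chi(X)}$. $\blacksquare$
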